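\title{Unbounded $p$-torsion in Tate--Shafarevich groups over extensions of degree $p$}

\begin{abstract}
Let $p$ be a prime, $K$ a global field and $A$ a nonzero abelian variety over $K$. We prove that the $p$-torsion subgroup of the Tate--Shafarevich group of $A_L$ has unbounded order as $L$ ranges over the $\mathbb Z/p\mathbb Z$-extensions of $K$. No condition is imposed on $A$ or on the characteristic of $K$, the extension $L$ can be prescribed at finitely many places, and one $L$ can serve finitely many abelian varieties. The proof does not bound the group $A(L)/p$. It pairs classes in $H^1(K,A[p])$ and $H^1(K,A^\vee[p])$ that become locally trivial over $L$ by a partial sum of local invariants. Poitou--Tate duality makes this form large, while the classes that become globally trivial over $L$ are almost isotropic for it.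
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime, $K$ a global field and $A$ an abelian variety over $K$. Multiplication by $p$ gives an exact sequence $0\to A[p]\to A\xrightarrow{p}A\to0$ of sheaves for the fppf topology, and hence, for every field $k\supset K$, an exact sequence
\begin{equation}\label{eq:kummer}
0\to A(k)/p\xrightarrow{\ \kappa\ }H^1(k,A[p])\to H^1(k,A)[p]\to0 .
\end{equation}
The map $\kappa$ is the Kummer map. If $p\ne\operatorname{char}K$, all these groups are Galois cohomology groups; if $p=\operatorname{char}K$, the group scheme $A[p]$ is not smooth and the middle term is an fppf cohomology group. The \emph{Tate--Shafarevich group} $\operatorname{Sha}(A)$ is the kernel of $H^1(K,A)\to\prod_vH^1(K_v,A)$, where $v$ runs over the places of $K$. Its elements are the $A$-torsors with a point in every completion, so it measures the failure of the local-global principle for such torsors. The \emph{$p$-Selmer group} $\operatorname{Sel}_pA$ consists of the $\xi\in H^1(K,A[p])$ with $\xi_v\in\kappa(A(K_v))$ for all $v$. It is finite,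 and \eqref{eq:kummer} gives
\begin{equation}\label{eq:selmer}
0\to A(K)/p\to\operatorname{Sel}_pA\to\operatorname{Sha}(A)[p]\to0 .
\end{equation}

A \emph{$\mathbb Z/p$-extension} of a field is a cyclic Galois field extension of degree $p$; it is cut out by a nonzero character in $H^1(\,\cdot\,,\mathbb Z/p)$. Suppose that $A\ne0$ and that either $A[p](\overline K)\ne0$ (for instance $p\ne\operatorname{char}K$) or $A$ is supersingular. Under these hypotheses it is known that $\#\operatorname{Sel}_pA_L$ is unbounded as $L$ ranges over the $\mathbb Z/p$-extensions of $K$. By \eqref{eq:selmer} over $L$, the growth comes from $A(L)/p$ or from $\operatorname{Sha}(A_L)[p]$, and the sequence does not tell which. The following question is posed in \cite{Ces14}: \emph{in this setting, is $\#\operatorname{Sha}(A_L)[p]$ also unbounded as $L$ ranges over the $\mathbb Z/p$-extensions of $K$?} The answer is yes, and the hypothesis on $A$ is not needed.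

\begin{theorem}\label{thm:main}
Let $p$ be a prime, $K$ a global field, $A_1,\dots,A_m$ nonzero abelian varieties over $K$, $S_0$ a finite set of places of $K$ with prescribed characters $\chi_v\in H^1(K_v,\mathbb Z/p)$ for $v\in S_0$, and $\beta\ge0$. Then there is a $\mathbb Z/p$-extension $L/K$, given by a character with localization $\chi_v$ at every $v\in S_0$, such that $\dim_{\mathbb F_p}\operatorname{Sha}(A_{i,L})[p]\ge\beta$ for all $i$.
\end{theorem}

The case $m=1$, $S_0=\emptyset$ answers the question. Together with \eqref{eq:selmer} over $L$ it gives the following.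

\begin{corollary}\label{cor:main}
For every nonzero abelian variety $A$ over a global field $K$ and every prime $p$, both $\#\operatorname{Sha}(A_L)[p]$ and $\#\operatorname{Sel}_pA_L$ are unbounded as $L$ ranges over the $\mathbb Z/p$-extensions of $K$.
\end{corollary}

There is a natural supply of candidates for elements of $\operatorname{Sha}(A_L)[p]$. A class in $H^1(K,A)[p]$ that is nontrivial at a place $v$ may become trivial in the completion of $L$ above $v$, because $[L:K]=p$, and at places ramified in $L$ this happens for many local classes. Let $\mathcal X\subset H^1(K,A[p])$ be the group of classes whose image in $H^1(K,A)$ becomes locally trivial over $L$. It maps to $\operatorname{Sha}(A_L)[p]$, and it grows with the ramification of $L$, so one expects the answer yes. The difficulty is the kernel $\mathcal N$ of this map: it is governed by the points of $A(L)$, for which we have no upper bound.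

We therefore do not estimate the size of $\mathcal N$; we use its position. Let $\mathcal X'$ and $\mathcal N'$ be the same groups for the dual abelian variety $A^\vee$. For $\xi\in\mathcal X$ and $\xi'\in\mathcal X'$ the cup product $\xi\cup\xi'$ lies in $\operatorname{Br}(K)$, and the sum of all its local invariants is zero. The partial sum $f_T(\xi,\xi')$ over a finite set $T$ of places has no reason to vanish, and Poitou--Tate duality gives a lower bound for the rank of $f_T$. On $\mathcal N\times\mathcal N'$, however, the cup product vanishes \emph{in $\operatorname{Br}(K)$}, hence at each place separately, up to terms that come from the fixed finite groups $A(K)/p$ and $A^\vee(K)/p$. A form of large rank cannot vanish on subspaces of small codimension, so $\mathcal X/\mathcal N$ or $\mathcal X'/\mathcal N'$ is large.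

Section~\ref{sec:model} carries this out by hand for an elliptic curve with rational $2$-torsion. Sections~\ref{sec:pairings}--\ref{sec:inequality} prove the resulting inequality for every $A$ and $L$ (Proposition~\ref{prop:basic}) and reduce the theorem to a choice of local extensions. That choice is made in Section~\ref{sec:tame} for $\operatorname{char}K\ne p$ and in Sections~\ref{sec:charp}--\ref{sec:nonordinary} for $\operatorname{char}K=p$, where it rests on a formula for norms in formal groups.

\subsection*{Conventions}
Cohomology is fppf cohomology; for smooth coefficients it agrees with \'etale cohomology, which over a field is Galois cohomology. The group $H^1(k,G)$ classifies $G$-torsors over $k$. From Section~\ref{sec:facts} on, $A$ is a nonzero abelian variety of dimension $g$ over $K$ with dual $A^\vee$. A prime on an object built from $A$ denotes the same object built from $A^\vee$. The symbol $\dim$ means $\dim_{\mathbb F_p}$, and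
\[ r=\dim A(K)/p,\qquad r'=\dim A^\vee(K)/p . \]
A nonarchimedean place $v$ has valuation ring $\mathcal O_v$ and residue field $k_v$. It is \emph{good} if $A$ extends to an abelian scheme $\mathcal A$ over $\mathcal O_v$; then $A^\vee$ extends to the dual abelian scheme. We write $G_k$ for the absolute Galois group of $k$.

\section{A model case: quadratic extensions and rational $2$-torsion}\label{sec:model}

Let $K$ be a number field, $p=2$, and $E$ an elliptic curve over $K$ with $E[2]\subset E(K)$; put $r=\dim E(K)/2$. We show that for every $n$ there is a quadratic extension $L/K$ with $\dim\operatorname{Sha}(E_L)[2]\ge2n-r$. The three general facts that we borrow from later sections are marked.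

A basis $P_1,P_2$ of $E[2]$ identifies $H^1(k,E[2])$ with $(k^*/k^{*2})^2$ for every field $k\supset K$. The Weil pairing has $e_2(P_1,P_2)=-1$ and $e_2(P_i,P_i)=1$, so the cup product of $\xi=(a_1,a_2)$ and $\xi'=(b_1,b_2)$ is the sum of quaternion classes $(a_1,b_2)+(a_2,b_1)\in\operatorname{Br}(k)$. Let $L=K(\sqrt d)$ with Galois group $\langle\sigma\rangle$ and character $\chi\colon G_K\to\{\pm1\}$, and let $\mathcal N\subset\mathcal X$ be as in the introduction.

\emph{The kernel.} The quadratic twist $E^d$ has $E^d(\overline K)=E(\overline K)$ with $\tau\in G_K$ acting as $\chi(\tau)\tau$. Thus $E^d[2]=E[2]$ and $E^d(K)=\{s\in E(L):\sigma s=-s\}$. Let $\kappa^d$ be the Kummer map of $E^d$. We claim that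
\[ \mathcal N\subset\kappa(E(K))+\kappa^d(E^d(K)). \]
The image $\eta\in H^1(K,E)$ of $\xi\in\mathcal N$ is inflated from a cocycle $\sigma\mapsto s$ on $\operatorname{Gal}(L/K)$ with values in $E(L)$, and the cocycle condition is $s+\sigma s=0$, that is, $s\in E^d(K)$. Choose $u\in E(\overline K)$ with $2u=s$. Then $\kappa^d(s)(\tau)=\chi(\tau)\tau u-u$. This equals $\tau u-u$ for $\tau\in G_L$, and $(\tau u-u)-\tau s=(\tau u-u)+s$ for $\tau\notin G_L$. So $\kappa^d(s)$ maps to $\eta$, and $\xi-\kappa^d(s)\in\kappa(E(K))$ by \eqref{eq:kummer}. We know nothing about the size of $E^d(K)/2$. But Kummer images are isotropic (Lemma~\ref{lem:cup} for $E^d$), and the Weil pairings of $E$ and $E^d$ agree, since $(\mathbb Z/2)^2$ carries only one nondegenerate alternating form. Hence $\kappa^d(s)\cup\kappa^d(s')=0$ in $\operatorname{Br}(K)$ for all $s,s'\in E^d(K)$.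

\emph{A ramified place.} Let $v\nmid2$ be a good place that ramifies in $L$, and $L_v$ the completion above it. Here $K_v^*/K_v^{*2}$ has dimension $2$ and the Hilbert symbol on it is nondegenerate, so $H^1(K_v,E[2])$ has dimension $4$ and the form $\operatorname{inv}_v(\cdot\cup\cdot)$ on it is nondegenerate. Let $X_v$ be the subgroup of classes that die in $H^1(L_v,E)$. The kernels of reduction in $E(K_v)$ and $E(L_v)$ are uniquely $2$-divisible, and $\sigma$ acts trivially on the common residue field. Therefore $\dim\kappa(E(K_v))=\dim E(k_v)/2=2$ and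
\[ X_v/\kappa(E(K_v))=H^1(\langle\sigma\rangle,E(L_v))=H^1(\langle\sigma\rangle,E(k_v))=E(k_v)[2], \]
which has dimension $2$. So $X_v$ is all of $H^1(K_v,E[2])$.

\emph{The choice of $d$.} Fix a set $T$ of $n$ good places $v\nmid2$ and put $W_T=\bigoplus_{v\in T}H^1(K_v,E[2])$, a space of dimension $4n$ with the nondegenerate form $\sum_{v\in T}\operatorname{inv}_v(\cdot\cup\cdot)$. Let $\mathcal Y$ be the group of global classes $\xi$ with $\xi_v\in\kappa(E(K_v))$ for all $v\notin T$. It contains the finite group $\operatorname{Sel}_2E$ with finite index, and it does not depend on $d$. For each nonzero $(a_1,a_2)\in\mathcal Y$ some $a_i$ is not a square in $K$, so by Chebotarev's theorem it is not a square in $K_v$ for some good $v\notin T$, $v\nmid 2$. Collect these places in a finite set $T_{\mathrm{aux}}$ and take $d$ with odd valuation at every place of $T\cup T_{\mathrm{aux}}$. By Poitou--Tate duality, in the form \eqref{eq:perp} below, the annihilator of the image of $\mathcal X$ in $W_T$ is the image of the global classes $\xi'$ with $\xi'_v\in X_v^\perp$ for all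 $v\notin T$. Now $X_v^\perp\subset\kappa(E(K_v))^\perp=\kappa(E(K_v))$ (Lemma~\ref{lem:local}), so $\xi'\in\mathcal Y$; and $X_v^\perp=0$ for $v\in T_{\mathrm{aux}}$, so $\xi'=0$. Thus $\mathcal X\to W_T$ is surjective.

\emph{The count.} The image of $\kappa^d(E^d(K))$ in $W_T$ is isotropic, so its dimension is at most $2n$, and the image of $\mathcal N$ has dimension at most $2n+r$. Since $\mathcal X$ surjects onto a space of dimension $4n$,
\[ \dim\operatorname{Sha}(E_L)[2]\ge\dim\mathcal X/\mathcal N\ge 2n-r . \]

Four things change in general. The twist $E^d$ is replaced by two abelian varieties of dimension $(p-1)g$ and an isogeny between them with kernel $A[p]$. The variety $A$ is paired with $A^\vee$ and not with itself. The points of $A[p]$ need not be rational, which costs a bounded amount. And in characteristic $p$ no ramified place has $X_v^\perp=0$, so that both the auxiliary places and the places of $T$ require a finer study of local norms.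

\section{Pairings over a field}\label{sec:pairings}

Throughout this section $k$ is an arbitrary field. The goal is Lemma~\ref{lem:isotropy}, the general form of the first step of Section~\ref{sec:model}. It needs the isotropy of Kummer images for an isogeny that is not a multiplication map, so we set up the pairing for any isogeny.

\subsection{The pairing attached to an isogeny}
For an abelian variety $B$ and a finite commutative group scheme $G$ over $k$ we use the fppf sheaf identities $\mathcal{H}om(B,\mathbb G_m)=0$, $\mathcal{E}xt^1(B,\mathbb G_m)=B^\vee$, $\mathcal{H}om(G,\mathbb G_m)=G^D$ (the Cartier dual) and $\mathcal{E}xt^1(G,\mathbb G_m)=0$. In particular a point of $B^\vee(k)$ is an extension of $B$ by $\mathbb G_m$, and the dual $u^\vee$ of a homomorphism $u$ is pullback of extensions along $u$.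

Let $\psi\colon B\to C$ be an isogeny with kernel $j\colon G\hookrightarrow B$. Applying $R\mathcal{H}om(-,\mathbb G_m)$ to $0\to G\to B\to C\to0$ gives
\[ 0\to G^D\xrightarrow{\ \delta\ }C^\vee\xrightarrow{\ \psi^\vee\ }B^\vee\to0 , \]
where $\delta(\alpha)$ is the push-out $\alpha_*B$ of $0\to G\to B\to C\to0$ along $\alpha\colon G\to\mathbb G_m$. So $\delta$ identifies $G^D$ with $\ker\psi^\vee$ and defines a perfect pairing
\[ e_\psi\colon\ker\psi\times\ker\psi^\vee\to\mathbb G_m,\qquad e_\psi(x,\delta(\alpha))=\alpha(x). \]
For $\psi=p\colon B\to B$ this is the Weil pairing $e_p$, which defines all cup products $H^1(k,B[p])\times H^1(k,B^\vee[p])\to H^2(k,\mathbb G_m)=\operatorname{Br}(k)$ in this paper.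

The pairing is natural. Let $\psi_2\colon B_2\to C_2$ be a second isogeny, with kernel $G_2$, and let $a\colon B\to B_2$, $h\colon C\to C_2$ satisfy $h\psi=\psi_2a$. The triple $(a|_G,a,h)$ is a morphism of extensions, so $h^*B_2\cong(a|_G)_*B$ as extensions of $C$ by $G_2$. Pushing out along $\alpha\colon G_2\to\mathbb G_m$ gives $h^\vee\delta(\alpha)=\delta(\alpha\circ a|_G)$, that is,
\begin{equation}\label{eq:natural}
e_{\psi_2}(ax,y)=e_\psi(x,h^\vee y)\qquad(x\in\ker\psi,\ y\in\ker\psi_2^\vee).
\end{equation}
Taking $\psi=p$, $\psi_2=p$ and $a=h=u$ for a homomorphism $u\colon B\to B_2$, we obtain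
\begin{equation}\label{eq:adjcup}
u_*\xi\cup\xi'=\xi\cup u^\vee_*\xi'\qquad(\xi\in H^1(k,B[p]),\ \xi'\in H^1(k,B_2^\vee[p])).
\end{equation}

A second pairing does not involve $\psi$. For $s'\in B^\vee(k)$, represented by $0\to\mathbb G_m\to\mathcal E\to B\to0$, and $\eta\in H^1(k,B)$, let $\langle\eta,s'\rangle\in\operatorname{Br}(k)$ be the image of $\eta$ under the connecting map of this sequence. For $u\colon B\to B_2$ and $b\in B_2^\vee(k)$, the point $u^\vee b$ is the pullback extension, so
\begin{equation}\label{eq:adjtate}
\langle u_*\eta,b\rangle=\langle\eta,u^\vee b\rangle .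
\end{equation}
Let $\partial_\psi\colon C(k)\to H^1(k,G)$ and $\partial_{\psi^\vee}\colon B^\vee(k)\to H^1(k,G^D)$ be the connecting maps of the two isogenies.

\begin{lemma}\label{lem:cup}
For $z\in H^1(k,G)$ and $s'\in B^\vee(k)$ we have $z\cup\partial_{\psi^\vee}(s')=\pm\langle j_*z,s'\rangle$, with a universal sign. In particular $\partial_\psi(s)\cup\partial_{\psi^\vee}(s')=0$ for all $s\in C(k)$.
\end{lemma}

\begin{proof}
In this proof $\mathbb G_m$ is written additively. Both sides are controlled by the restriction of $\mathcal E$ to $G$, so let $P$ be the sheaf of homomorphisms $\sigma\colon G\to\mathcal E$ that lift $j$. It is locally nonempty because $\mathcal{E}xt^1(G,\mathbb G_m)=0$, and two lifts differ by a homomorphism $G\to\mathbb G_m$. So $P$ is a $G^D$-torsor under $\sigma\mapsto\sigma+\alpha$.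

\emph{Step 1: $[P]=-\partial_{\psi^\vee}(s')$.} The class $\partial_{\psi^\vee}(s')$ is that of the fiber of $\psi^\vee$ over $s'$. A section $\sigma$ of $P$ gives an extension $\mathcal E/\sigma(G)$ of $C=B/G$ by $\mathbb G_m$. The map $\mathcal E\to(\mathcal E/\sigma(G))\times_CB$ is a morphism of extensions of $B$ by $\mathbb G_m$, hence an isomorphism, so $\mathcal E/\sigma(G)$ is a point of that fiber. It remains to see how this point moves with $\sigma$. Write $\alpha_*B=(\mathbb G_m\times B)/\{(-\alpha(x),jx)\}$, so that $[0,jx]=[\alpha(x),0]$. Let $\bar e\in B$ be the image of $e\in\mathcal E$. The map $e\mapsto([e],[0,\bar e])$ from $\mathcal E$ to the Baer sum of $\mathcal E/\sigma(G)$ and $\alpha_*B$ is the identity on $\mathbb G_m$ and sends $\sigma(x)$ to $(0,[\alpha(x),0])=\alpha(x)\in\mathbb G_m$. It therefore kills $(\sigma-\alpha)(G)$ and induces a morphism, hence an isomorphism, of extensions $\mathcal E/(\sigma-\alpha)(G)\cong\mathcal E/\sigma(G)+\delta(\alpha)$. So $P$ maps to the fiber equivariantly with respect to $-\delta$.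

\emph{Step 2: $[P]\cup z=\langle j_*z,s'\rangle$.} By functoriality of connecting maps, $\langle j_*z,s'\rangle$ is the image of $z$ under the connecting map of $0\to\mathbb G_m\to j^*\mathcal E\to G\to0$. Choose an fppf cover $S\to\operatorname{Spec}k$ that trivializes $z$ and $P$. Indices denote pullbacks along projections from powers of $S$. Let $x\in G(S\times S)$ be a cocycle for $z$, so $x_{12}+x_{23}=x_{13}$; let $\sigma\in P(S)$, so that $\alpha=\sigma_2-\sigma_1\in G^D(S\times S)$ is a cocycle for $P$. Lift $x$ to $\sigma_1(x)\in j^*\mathcal E(S\times S)$. Its coboundary on $S^3$ is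
\[ \sigma_1(x_{12})+\sigma_2(x_{23})-\sigma_1(x_{13})=(\sigma_2-\sigma_1)(x_{23})=\alpha_{12}(x_{23}), \]
which is the \v{C}ech cocycle of $[P]\cup z$.

The two steps and the graded commutativity of the cup product give the first statement. The second follows because $j_*\partial_\psi(s)=0$.
\end{proof}

For $\psi=p$ the lemma reads: if $\xi\in H^1(k,B[p])$ has image $\eta\in H^1(k,B)$, then
\begin{equation}\label{eq:kummercup}
\xi\cup\kappa(a')=\pm\langle\eta,a'\rangle,\qquad\kappa(a)\cup\kappa(a')=0\qquad(a\in B(k),\ a'\in B^\vee(k)).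
\end{equation}

\subsection{Weil restriction}\label{sub:weil}
Let $A$ be an abelian variety over $k$ and $\ell/k$ a finite separable extension of degree $n$. The Weil restriction $R=\operatorname{Res}_{\ell/k}A_\ell$ represents $S\mapsto A(S\times_k\ell)$. Over a separable closure $k^s$ it is $A^n$, with factors indexed by the $k$-embeddings $\ell\to k^s$ and permuted by $G_k$. The diagonal and the sum are $G_k$-equivariant and descend to the canonical map $i\colon A\hookrightarrow R$ and the norm $N\colon R\to A$, with $Ni=n$. We have $R(k)=A(\ell)$; for $\ell/k$ Galois, $N$ is the sum of the conjugates on $A(\ell)$. By Shapiro's lemma $H^1(k,R)=H^1(\ell,A)$, and $i_*$ is restriction.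

Let $R',i',N'$ be built from $A^\vee$. Over $k^s$ we identify $(A^n)^\vee$ with $(A^\vee)^n$ by $(y_l)\mapsto\sum_l\operatorname{pr}_l^\vee y_l$. This is $G_k$-equivariant, so $R^\vee=R'$. Since $\operatorname{pr}_l\circ i=\mathrm{id}$, we get $i^\vee=N'$. For integers $a_l$ the dual of $\sum_la_l\operatorname{pr}_l\colon A^n\to A$ is $y\mapsto(a_ly)_l$; in particular $N^\vee=i'$.

\begin{lemma}\label{lem:isotropy}
Let $\ell/k$ be separable of degree $p$. Let $\xi\in H^1(k,A[p])$ and $\xi'\in H^1(k,A^\vee[p])$ have images $\eta\in H^1(k,A)$ and $\eta'\in H^1(k,A^\vee)$. If $\eta_\ell=0$ and $\eta'_\ell=0$, there are $a\in A(k)$ and $a'\in A^\vee(k)$ with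
\[ \xi\cup\xi'=\kappa(a)\cup\xi'+\xi\cup\kappa(a')\quad\text{in }\operatorname{Br}(k). \]
\end{lemma}

\begin{proof}
Classes that die over $\ell$ come from points of $Q=R/iA$, and we want to see these points as a Kummer image. Put $J=\ker N$. Over $k^s$ both $J$ and $Q$ are isomorphic to $A^{p-1}$, so they are abelian varieties. The composite $\psi\colon J\to R\to Q$ has kernel $J\cap iA=i(\ker Ni)=i(A[p])$; this is where the degree $p$ is used. By dimensions $\psi$ is an isogeny. Define $J',Q',\psi'$ from $A^\vee$. Dualizing $0\to J\to R\xrightarrow{N}A\to0$ and $0\to A\xrightarrow{i}R\to Q\to0$ gives $0\to A^\vee\xrightarrow{i'}R'\to J^\vee\to0$ and $0\to Q^\vee\to R'\xrightarrow{N'}A^\vee\to0$. Hence $J^\vee=Q'$, $Q^\vee=J'$, and $\psi^\vee\colon Q^\vee\to R^\vee\to J^\vee$ is $\psi'$.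

The kernels of $\psi$ and $\psi'$ are $A[p]$ and $A^\vee[p]$, which now carry two pairings. We claim that
\begin{equation}\label{eq:twopairings}
e_\psi(ix,i'y)=e_p(x,y)^{-1}
\end{equation}
on functorial points $x$ of $A[p]$ and $y$ of $A^\vee[p]$. This may be checked over $k^s$, where $R=A^p$ has coordinates $x_0,\dots,x_{p-1}$. Let $\operatorname{pr}_0\colon J\to A$ be the first projection, and let $h\colon Q\to A$ be induced by $(p-1)x_0-\sum_{l\ge1}x_l$, which vanishes on the diagonal. On $J$ we have $\sum_{l\ge1}x_l=-x_0$, so $h\psi=p\circ\operatorname{pr}_0$. Further $h^\vee(y)=((p-1)y,-y,\dots,-y)$, which is $-i'y$ when $py=0$. By \eqref{eq:natural}, $e_p(x,y)=e_p(\operatorname{pr}_0(ix),y)=e_\psi(ix,h^\vee y)=e_\psi(ix,i'y)^{-1}$.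

Since $\eta_\ell=0$, we have $i_*\eta=0$, so $\eta$ is the coboundary of some $s\in Q(k)$ for $0\to A\to R\to Q\to0$. The inclusions $A[p]\subset A$, $J\subset R$ and the identity of $Q$ map $0\to A[p]\to J\xrightarrow{\psi}Q\to0$ to this sequence, so $\partial_\psi(s)$ maps to $\eta$. By \eqref{eq:kummer}, $\xi=\partial_\psi(s)+\kappa(a)$ with $a\in A(k)$. The same argument for $A^\vee$ gives $\xi'=\partial_{\psi'}(s')+\kappa(a')$ with $s'\in Q'(k)=J^\vee(k)$ and $a'\in A^\vee(k)$. By Lemma~\ref{lem:cup} for $\psi$ and by \eqref{eq:twopairings}, $\partial_\psi(s)\cup\partial_{\psi'}(s')=0$. Therefore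
\[ \xi\cup\xi'=\partial_\psi(s)\cup\kappa(a')+\kappa(a)\cup\xi'=\xi\cup\kappa(a')-\kappa(a)\cup\kappa(a')+\kappa(a)\cup\xi', \]
and the middle term vanishes by \eqref{eq:kummercup}.
\end{proof}

For $p=2$ we have $J=\{(x,-x)\}$, the map $x_0-x_1$ identifies $Q$ with the same twist of $A$, and $\psi$ becomes multiplication by $2$. This is the situation of Section~\ref{sec:model}.

\section{The arithmetic input}\label{sec:facts}

We use the following results. Statements (F1) and (F4) hold over every global field and are also applied over $L$; statement (F2) holds for every abelian variety over $K_v$.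

\begin{enumerate}
\item[(F1)] \emph{Finiteness.} The group $\operatorname{Sel}_pA$ is finite (\cite{ADT}; for $p=\operatorname{char}K$, \cite{Mil70}).
\item[(F2)] \emph{Local duality} \cite[I.2.3, I.3.4, I.3.7, III.6.10, III.7.8]{ADT}. The groups $H^1(K_v,A[p])$ and $H^1(K_v,A^\vee[p])$ are locally compact and Pontryagin dual via $\operatorname{inv}_v(\cdot\cup\cdot)$, and $\kappa$ is continuous. An element $\eta\in H^1(K_v,A)$ with $\langle\eta,a'\rangle=0$ for all $a'\in A^\vee(K_v)$ is zero.
\item[(F3)] \emph{Poitou--Tate duality} (\cite[I.4.10]{ADT}; without restriction on the order, \cite{Ces15}). The restricted products $\prod'_vH^1(K_v,A[p])$ and $\prod'_vH^1(K_v,A^\vee[p])$, taken with respect to $H^1(\mathcal O_v,\cdot)$ at good $v$, are dual under $\sum_v\operatorname{inv}_v(\cdot\cup\cdot)$, and the images $I$, $I'$ of $H^1(K,A[p])$, $H^1(K,A^\vee[p])$ are exact annihilators of each other.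
\item[(F4)] \emph{Cassels--Tate pairing} (\cite[I.6.13 and Ch.~III \S9]{ADT}, \cite{GT07}). There is a pairing $\operatorname{Sha}(A)[p^\infty]\times\operatorname{Sha}(A^\vee)[p^\infty]\to\mathbb Q/\mathbb Z$ whose left and right kernels are the maximal divisible subgroups.
\item[(F5)] \emph{Approximation of characters.} For a finite set $S$ of places, $H^1(K,\mathbb Z/p)\to\prod_{v\in S}H^1(K_v,\mathbb Z/p)$ is surjective. This is the Grunwald--Wang theorem, which has no special case for prime order. If $\operatorname{char}K=p$ it is weak approximation, since $H^1(K,\mathbb Z/p)=K/\wp K$ with $\wp(x)=x^p-x$, and $\wp(K_v)$ contains the maximal ideal of $\mathcal O_v$ by Hensel's lemma.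
\end{enumerate}

Three textbook facts are used freely. First, for closed subgroups $C_1,C_2$ of a locally compact abelian group: $C_1^{\perp\perp}=C_1$; the annihilator $(C_1\cap C_2)^\perp$ is the closure of $C_1^\perp+C_2^\perp$; if $C_1\subset C_2$, then $C_1^\perp/C_2^\perp$ is dual to $C_2/C_1$; and the annihilator of a compact subgroup is open. Second, at a good place, $H^1(\mathcal O_v,\mathcal A)=H^1(k_v,\mathcal A_{k_v})$ because $\mathcal A$ is smooth and $\mathcal O_v$ is complete, and this group is zero by Lang's theorem. The Kummer sequence over $\mathcal O_v$ then gives $H^1(\mathcal O_v,\mathcal A[p])=\mathcal A(\mathcal O_v)/p=A(K_v)/p$, so the restricted products in (F3) are taken with respect to the Kummer images. Third, by Chebotarev's theorem every element of the Galois group of a finite Galois extension of global fields is the Frobenius element of infinitely many places.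

The form $f_T$ will bound $\dim\operatorname{Sha}(A_L)[p]+\dim\operatorname{Sha}(A^\vee_L)[p]$ from below. An isogeny $A\to A^\vee$ may have degree divisible by $p$, so it does not compare the two terms; (F4) does.

\begin{lemma}\label{lem:dualsha}
For every finite extension $L/K$, $\dim\operatorname{Sha}(A_L)[p]=\dim\operatorname{Sha}(A^\vee_L)[p]$.
\end{lemma}

\begin{proof}
Both groups are finite by (F1), so $\operatorname{Sha}(A_L)[p^\infty]\cong(\mathbb Q_p/\mathbb Z_p)^\rho\oplus\Phi$ and $\operatorname{Sha}(A_L^\vee)[p^\infty]\cong(\mathbb Q_p/\mathbb Z_p)^{\rho'}\oplus\Phi'$ with $\Phi,\Phi'$ finite. By (F4), $\Phi$ and $\Phi'$ are dual, hence isomorphic. There are isogenies $A\to A^\vee\to A$ with composite an integer $n\neq0$, so the first induces a map on $\operatorname{Sha}[p^\infty]$ with kernel killed by $n$, hence finite; thus $\rho\le\rho'$, and $\rho'\le\rho$ by exchanging $A$ and $A^\vee$. Both dimensions equal $\rho+\dim\Phi[p]$.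
\end{proof}

\section{The basic inequality}\label{sec:inequality}

\subsection{Local conditions}
Let $v$ be a place of $K$ and let $L_v$ be either $K_v$ or a $\mathbb Z/p$-extension of $K_v$. Let $N_v\subset A(K_v)$ be the image of the norm $A(L_v)\to A(K_v)$; it contains $pA(K_v)$. Put $H_v=\ker(H^1(K_v,A)\to H^1(L_v,A))$ and, inside $H^1(K_v,A[p])$,
\[ Z_v=\kappa(N_v)\ \subset\ \kappa_v=\kappa(A(K_v))\ \subset\ X_v=\ker\big(H^1(K_v,A[p])\to H^1(L_v,A)\big). \]
Thus $X_v$ is the local condition that defines $\mathcal X$. The next lemma shows that $Z_v$ is the part of $X_v$ that the pairing with $X'_v$ does not see, so the space that carries information is $W_v=X_v/Z_v$.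

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(a)] The groups $\kappa_v,\kappa'_v$ are compact, open, and annihilators of each other.
\item[(b)] $X'_v=Z_v^\perp$ and $X_v=(Z'_v)^\perp$; the groups $Z_v,Z'_v$ are compact, and $Z_v=(X'_v)^\perp$, $Z'_v=X_v^\perp$.
\item[(c)] $\kappa_v/Z_v=A(K_v)/N_v$ and $X_v/\kappa_v=H_v$. These groups are finite, $\operatorname{inv}_v\langle\ ,\ \rangle$ induces a perfect pairing of $H_v$ with $A^\vee(K_v)/N'_v$, and
\begin{equation}\label{eq:dimW}
\dim W_v=\dim A(K_v)/N_v+\dim A^\vee(K_v)/N'_v .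
\end{equation}
\item[(d)] The pairing $W_v\times W'_v\to\frac1p\mathbb Z/\mathbb Z$ induced by $\operatorname{inv}_v(\cdot\cup\cdot)$ is perfect.
\item[(e)] If $v$ is good and $L_v/K_v$ is unramified, then $H_v=0$, $Z_v=\kappa_v=X_v$ and $W_v=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:kummercup} and (F2), $\xi\perp\kappa'_v$ if and only if its image in $H^1(K_v,A)$ is zero. So $(\kappa'_v)^\perp=\kappa_v$. Both groups are continuous images of the compact groups $A(K_v)$, $A^\vee(K_v)$, hence compact and closed, so $\kappa_v^\perp=\kappa'_v$. Both are open as annihilators of compact groups.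

(b) Let $R=\operatorname{Res}_{L_v/K_v}A$ with the maps of \S\ref{sub:weil}. For $x\in R(K_v)=A(L_v)$ and $\xi'\in H^1(K_v,A^\vee[p])$, formula \eqref{eq:adjcup} for $u=N$ gives $\kappa(Nx)\cup\xi'=N_*\kappa(x)\cup\xi'=\kappa(x)\cup i'_*\xi'$. By (a) for $R$, the class $\xi'$ annihilates $Z_v$ if and only if $i'_*\xi'\in\kappa(R'(K_v))$, that is, if and only if $\xi'$ dies in $H^1(K_v,R')=H^1(L_v,A^\vee)$. This is $X'_v=Z_v^\perp$. Formula \eqref{eq:adjcup} for $u=i$ gives $\xi\cup\kappa(N'y)=i_*\xi\cup\kappa(y)$ for $y\in R'(K_v)$, and the same reasoning yields $X_v=(Z'_v)^\perp$. The groups $Z_v,Z'_v$ are continuous images of $A(L_v)$, $A^\vee(L_v)$, hence compact, and equal their double annihilators.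

(c) The first equality holds because $N_v\supset pA(K_v)=\ker\kappa$. Restriction followed by corestriction is multiplication by $[L_v:K_v]\in\{1,p\}$, so $H_v$ is killed by $p$, and \eqref{eq:kummer} gives $X_v/\kappa_v=H_v$. For nonarchimedean $v$ the morphism $N\colon R\to A$ is smooth, being surjective with kernel an abelian variety; so it is open on $K_v$-points and $N_v$ has finite index in the compact group $A(K_v)$. For archimedean $v$ already $A(K_v)/p$ is finite. By (a) and (b), $H_v=(Z'_v)^\perp/(\kappa'_v)^\perp$ is dual to $\kappa'_v/Z'_v=A^\vee(K_v)/N'_v$, and by \eqref{eq:kummercup} the duality is $\pm\operatorname{inv}_v\langle\ ,\ \rangle$. Adding the dimensions of $\kappa_v/Z_v$ and $X_v/\kappa_v$ gives \eqref{eq:dimW}.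

(d) By (b) the pairing $X_v\times X'_v$ has left kernel $Z_v$ and right kernel $Z'_v$, and $W_v,W'_v$ are finite.

(e) Here $H_v=H^1(\operatorname{Gal}(L_v/K_v),\mathcal A(\mathcal O_{L_v}))$ embeds in $H^1(\mathcal O_v,\mathcal A)=0$, because $\mathcal O_{L_v}$ is an \'etale cover of $\mathcal O_v$. The same holds for $A^\vee$. So $X_v=\kappa_v$, $X'_v=\kappa'_v$ and $Z_v=(\kappa'_v)^\perp=\kappa_v$.
\end{proof}

\subsection{Global classes}
Fix a $\mathbb Z/p$-extension $L/K$, and let $L_v$ be the completion of $L$ at a place above $v$; all choices give $K_v$-isomorphic fields. By Lemma~\ref{lem:local}, $W=\bigoplus_vW_v$ and $W'=\bigoplus_vW'_v$ are finite and in perfect duality. Put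
\[ \mathcal X=\{\xi\in H^1(K,A[p]):\xi_v\in X_v\text{ for all }v\}, \]
and let $\Lambda\subset W$ be the image of $\mathcal X$. The group $\mathcal X$ is finite, because $\mathcal X/\operatorname{Sel}_pA$ embeds in the finite group $\bigoplus_vH_v$.

\begin{lemma}\label{lem:lagrangian}
The subspaces $\Lambda\subset W$ and $\Lambda'\subset W'$ are exact annihilators of each other.
\end{lemma}

\begin{proof}
Since $I\perp I'$ by (F3), $\Lambda'\subset\Lambda^\perp$. Conversely let $x'\in\prod_vX'_v$ represent an element of $\Lambda^\perp$. As $X_v=\kappa_v$ for almost all $v$ and each $X_v$ is closed, $\prod_vX_v$ is a closed subgroup of the restricted product. Its annihilator is $\prod_vZ'_v$, which is compact. The element $x'$ annihilates $I\cap\prod_vX_v$, the image of $\mathcal X$. So it lies in the closure of $I'+\prod_vZ'_v$, and this sum of a closed and a compact subgroup is closed. Write $x'=y'+z'$ with $y'\in I'$ and $z'\in\prod_vZ'_v\subset\prod_vX'_v$. Then $y'\in I'\cap\prod_vX'_v$ comes from $\mathcal X'$ and has the same image in $W'$ as $x'$. Hence $\Lambda^\perp=\Lambda'$,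 and $(\Lambda')^\perp=\Lambda$ by duality of finite groups.
\end{proof}

For a finite set $T$ of places put $W_T=\bigoplus_{v\in T}W_v\subset W$ and
\[ f_T(\xi,\xi')=\sum_{v\in T}\operatorname{inv}_v(\xi_v\cup\xi'_v)\qquad(\xi\in\mathcal X,\ \xi'\in\mathcal X'). \]

\begin{proposition}\label{prop:basic}
For every $\mathbb Z/p$-extension $L/K$ and every finite set $T$ of places,
\[ 2\dim\operatorname{Sha}(A_L)[p]\ \ge\ \dim W_T-\dim(\Lambda\cap W_T)-\dim(\Lambda'\cap W'_T)-r-r'. \]
\end{proposition}

\begin{proof}
We bound the rank of $f_T$ from both sides. Let $U\subset W_T$ and $U'\subset W'_T$ be the projections of $\Lambda$ and $\Lambda'$; the form $f_T$ factors through $U\times U'$. An element of $W'_T$ annihilates $U$ if and only if it annihilates $\Lambda$, so Lemma~\ref{lem:lagrangian} gives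
\begin{equation}\label{eq:perp}
U^\perp=\Lambda'\cap W'_T,\qquad (U')^\perp=\Lambda\cap W_T .
\end{equation}
The left kernel of the pairing on $U\times U'$ is $U\cap(U')^\perp$, and $\dim U=\dim W_T-\dim U^\perp$. Hence
\[ \operatorname{rank}f_T\ge\dim U-\dim(U')^\perp=\dim W_T-\dim(\Lambda'\cap W'_T)-\dim(\Lambda\cap W_T). \]

For the upper bound, send $\xi\in\mathcal X$ to the restriction to $L$ of its image in $H^1(K,A)$. This maps $\mathcal X$ to $\operatorname{Sha}(A_L)[p]$; let $\mathcal N$ be the kernel. Note that $\kappa(A(K))\subset\mathcal X$ and $\kappa(A^\vee(K))\subset\mathcal X'$. Let $\mathcal N_0\subset\mathcal N$ be the subspace $f_T$-orthogonal to $\kappa(A^\vee(K))$, of codimension at most $r'$ in $\mathcal N$, and $\mathcal N'_0\subset\mathcal N'$ the subspace $f_T$-orthogonal to $\kappa(A(K))$, of codimension at most $r$ in $\mathcal N'$. For $\xi\in\mathcal N_0$ and $\xi'\in\mathcal N'_0$, the identity of Lemma~\ref{lem:isotropy} holds in $\operatorname{Br}(K)$, so we may localize it at the places of $T$ only: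
\[ f_T(\xi,\xi')=f_T(\kappa(a),\xi')+f_T(\xi,\kappa(a'))=0 . \]
In bases adapted to $\mathcal N_0$ and $\mathcal N'_0$, the nonzero entries of the matrix of $f_T$ lie in $\operatorname{codim}\mathcal N_0$ rows and $\operatorname{codim}\mathcal N'_0$ columns. Therefore
\[ \operatorname{rank}f_T\le\operatorname{codim}\mathcal N_0+\operatorname{codim}\mathcal N'_0\le\dim\operatorname{Sha}(A_L)[p]+\dim\operatorname{Sha}(A^\vee_L)[p]+r+r', \]
and Lemma~\ref{lem:dualsha} concludes the proof.
\end{proof}

If $T$ contains every place with $W_v\ne0$, then $\dim\Lambda+\dim\Lambda'=\dim W_T$ by Lemma~\ref{lem:lagrangian} and the inequality is empty. So $L$ must also be ramified outside $T$, in such a way that few global classes are supported on $T$ alone. The space $\Lambda\cap W_T$ is the image of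
\[ \mathcal X_T=\{\xi\in\mathcal X:\xi_v\in Z_v\text{ for all }v\notin T\}, \]
and since $Z_v\subset\kappa_v$,
\[ \mathcal X_T\subset\mathcal Y_T=\{\xi\in H^1(K,A[p]):\ \xi_v\in X_v\ (v\in T),\ \ \xi_v\in\kappa_v\ (v\notin T)\}. \]
The group $\mathcal Y_T$ is finite, because $\mathcal Y_T/\operatorname{Sel}_pA$ embeds in $\bigoplus_{v\in T}H_v$. It depends only on $T$ and the local fields $(L_v)_{v\in T}$, not on $L$. This allows us to fix $T$ and these fields first, then to choose auxiliary places that cut $\mathcal Y_T$ down, and to choose $L$ last.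

\subsection{Reduction to a local choice}
The rest of the paper proves the following statement.

\begin{proposition}\label{prop:forcing}
Let $A$ be a nonzero abelian variety over $K$, $\Sigma$ a finite set of places and $\beta\ge0$. There are a finite nonempty set $S$ of places, disjoint from $\Sigma$, and ramified $\mathbb Z/p$-extensions $L_v/K_v$ for $v\in S$, such that every $\mathbb Z/p$-extension $L/K$ with these completions at the places of $S$ satisfies $\dim\operatorname{Sha}(A_L)[p]\ge\beta$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:forcing}]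
For $i=1,\dots,m$ in turn, apply the proposition to $A_i$ with $\Sigma=S_0\cup S_1\cup\dots\cup S_{i-1}$, and call the resulting set $S_i$. For $v\in S_i$ let $\chi_v$ be a character that cuts out $L_v$. The sets $S_0,\dots,S_m$ are disjoint, so by (F5) some $\chi\in H^1(K,\mathbb Z/p)$ has localization $\chi_v$ at all $v\in\bigcup_iS_i$. It is nonzero since $S_1\ne\emptyset$. Its field $L$ has the required completions at each $S_i$.
\end{proof}

\section{The case $\operatorname{char}K\ne p$}\label{sec:tame}

Let $\operatorname{char}K\neq p$ and $K_1=K(A[p],A^\vee[p])$, a finite Galois extension of $K$. Call a place $v$ \emph{split} if it is good, $v\nmid p$, and $v$ splits completely in $K_1$. There are infinitely many split places. Since $A\ne0$ and $e_p$ is perfect and Galois-equivariant, $\mu_p\subset K_1$. So $\mu_p\subset K_v$ at a split place, and $K_v(\pi^{1/p})$, for a uniformizer $\pi$, is a ramified $\mathbb Z/p$-extension.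

\begin{lemma}\label{lem:tame}
Let $v\nmid p$ be good and $L_v/K_v$ a ramified $\mathbb Z/p$-extension. Then $N_v=pA(K_v)$, $Z_v=0$ and $\dim W_v=\dim\mathcal A(k_v)[p]+\dim\mathcal A^\vee(k_v)[p]$. If $v$ is split, $\dim W_v=4g$.
\end{lemma}

\begin{proof}
The extension has prime degree, so it is totally ramified and the residue fields agree. As $\mathcal A$ is smooth, any $x\in A(L_v)$ is $y+x_0$ with $y\in A(K_v)$ and $x_0$ in the kernel of reduction. Then $Nx=py+Nx_0$. The point $Nx_0$ lies in the kernel of reduction in $A(K_v)$, a pro-$l$ group for the residue characteristic $l\ne p$, on which $p$ is bijective. So $N_v=pA(K_v)$ and $Z_v=0$. For the same reason $A(K_v)/p=\mathcal A(k_v)/p$, which has the dimension of $\mathcal A(k_v)[p]=A(K_v)[p]$. Now use \eqref{eq:dimW}; at a split place both terms are $2g$.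
\end{proof}

\begin{proposition}\label{prop:tame}
Let $T$ be a finite set of split places with ramified $\mathbb Z/p$-extensions $L_v/K_v$ for $v\in T$, and $\Sigma$ a finite set of places. There are a finite set $T_{\mathrm{aux}}$ disjoint from $T\cup\Sigma$ and ramified $\mathbb Z/p$-extensions $L_v/K_v$ for $v\in T_{\mathrm{aux}}$ such that every $\mathbb Z/p$-extension $L/K$ with these completions at $T\cup T_{\mathrm{aux}}$ satisfies
\[ 2\dim\operatorname{Sha}(A_L)[p]\ge4g|T|-C_A, \]
where $C_A$ depends only on $A$, $K$ and $p$.
\end{proposition}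

\begin{proof}
Split places only see the restriction of a class to $K_1$. The classes with trivial restriction form the finite group $H^1(\operatorname{Gal}(K_1/K),A[p])$; let $c$ be its dimension.

Let $\xi\in\mathcal Y_T$ have nonzero restriction $\xi|_{K_1}\in\operatorname{Hom}(G_{K_1},A[p])$. Let $K_\xi/K_1$ be the field cut out by this homomorphism and $\widetilde K_\xi$ its Galois closure over $K$. Choose $\tau\in\operatorname{Gal}(\widetilde K_\xi/K_1)$ nontrivial on $K_\xi$. Infinitely many places $v$ of $K$ have Frobenius element $\tau$ at some place $w$ of $\widetilde K_\xi$. Such a $v$ splits completely in $K_1$, because $\tau$ fixes $K_1$. Then $\xi_v$ is the restriction of $\xi|_{K_1}$ to the decomposition group at $w$, and it is nonzero on $\tau$. Choose one such $v$ that is good, prime to $p$ and outside $T\cup\Sigma$. Do this for the finitely many such $\xi\in\mathcal Y_T$ and for the corresponding $\xi'\in\mathcal Y'_T$. Let $T_{\mathrm{aux}}$ be the resulting set of split places, with any ramified $L_v$.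

Let $L$ be as in the statement and $\xi\in\mathcal X_T\subset\mathcal Y_T$. For $v\in T_{\mathrm{aux}}$ we have $\xi_v\in Z_v=0$, so $\xi|_{K_1}=0$. Hence $\dim(\Lambda\cap W_T)\le\dim\mathcal X_T\le c$, and the argument for $A^\vee$ gives $\dim(\Lambda'\cap W'_T)\le c'$. Proposition~\ref{prop:basic} and Lemma~\ref{lem:tame} give the claim with $C_A=c+c'+r+r'$.
\end{proof}

To obtain Proposition~\ref{prop:forcing} for $\operatorname{char}K\ne p$, take a nonempty set $T$ of split places outside $\Sigma$ with $4g|T|-C_A\ge2\beta$, which is possible as $g\geq1$, and put $S=T\cup T_{\mathrm{aux}}$.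

\begin{remark}
With (F5), Proposition~\ref{prop:tame} gives a rate: for any $n\ge1$ split places there are $\mathbb Z/p$-extensions $L/K$ ramified at these places, and at suitable auxiliary ones, with $\dim\operatorname{Sha}(A_L)[p]\ge2n\dim A-C_A/2$.
\end{remark}

\section{Characteristic $p$: Verschiebung and local norms}\label{sec:charp}

From now on $\operatorname{char}K=p$. All places are nonarchimedean and all ramified $\mathbb Z/p$-extensions are wildly ramified. The group $Z_v$ is now infinite at every good place (Remark~\ref{rem:infinite}), so an auxiliary place cannot force $\xi_v=0$. What it can do is force norms to be close to the image of Verschiebung, and this kills the image of $\xi$ under Frobenius.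

Let $A^{(p)}$ be the base change of $A$ along $x\mapsto x^p$, let $F\colon A\to A^{(p)}$ be the relative Frobenius, an isogeny of degree $p^g$ that is bijective on $\overline K$-points, and $V\colon A^{(p)}\to A$ the Verschiebung. We have $VF=p$, $FV=p$, $(A^{(p)})^\vee=A^{\vee(p)}$ and $F^\vee=V_{A^\vee}$. At a good place all of this extends to the abelian schemes. Since $VF=p$, there is a commutative diagram with exact rows
\begin{equation}\label{eq:FV}
\begin{array}{ccccccccc}
0&\to&A[p]&\to&A&\xrightarrow{\ p\ }&A&\to&0\\
&&\downarrow{\scriptstyle F}&&\downarrow{\scriptstyle F}&&\|&&\\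
0&\to&A^{(p)}[V]&\to&A^{(p)}&\xrightarrow{\ V\ }&A&\to&0.
\end{array}
\end{equation}

\subsection{Splitting $\dim W_v$}
For a good place $v$ and a ramified $\mathbb Z/p$-extension $L_v/K_v$ put $V_v=VA^{(p)}(K_v)\subset A(K_v)$ and
\[ \mu_v=\dim A(K_v)/(N_v+V_v),\qquad\nu_v=\dim(N_v+V_v)/N_v . \]
By \eqref{eq:dimW}, $\dim W_v=\mu_v+\nu_v+\mu'_v+\nu'_v$. The classes killed by $F$ escape the auxiliary places, and their local contribution is measured by the $\mu$'s:
\begin{equation}\label{eq:mu}
\dim\ker(F|H_v)=\mu'_v,\qquad\dim\ker(F|H'_v)=\mu_v ,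
\end{equation}
where $F|H_v$ is the restriction of $F_*\colon H^1(K_v,A)\to H^1(K_v,A^{(p)})$. Indeed, for $\eta\in H_v$ and $b\in A^{\vee(p)}(K_v)$, formula \eqref{eq:adjtate} gives $\langle F_*\eta,b\rangle=\langle\eta,Vb\rangle$. By (F2) for $A^{(p)}$, $F_*\eta=0$ if and only if $\eta\perp V'_v$. By Lemma~\ref{lem:local}(c) the annihilator of $V'_v$ in $H_v$ is dual to $A^\vee(K_v)/(N'_v+V'_v)$. The second equality is the first for $A^\vee$, since $A^{\vee\vee}=A$.

\subsection{Classes that vanish at almost all places}
In Section~\ref{sec:tame}, Chebotarev's theorem detected all global classes outside a fixed finite group. We need the same for the group scheme $A^{(p)}[V]$, which need not be \'etale.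

\begin{lemma}\label{lem:omega}
For a finite commutative $K$-group scheme $G$, the group $\operatorname{Sha}_\omega(G)$ of all $\xi\in H^1(K,G)$ with $\xi_v=0$ for all but finitely many $v$ is finite.
\end{lemma}

\begin{proof}
(i) \emph{If $G$ is infinitesimal, $H^1(K,G)\to H^1(K_v,G)$ is injective for every $v$.} First, $K\cap K_v^p=K^p$. Otherwise take $x\in K\cap K_v^p$ outside $K^p$; since $[K:K^p]=p$, we get $K=K^p(x)\subset K_v^p$, but a uniformizer at $v$ in $K$ is not a $p$-th power in $K_v$. Now a $G$-torsor $\operatorname{Spec}D$ is geometrically one point, so $D$ is a finite local $K$-algebra whose residue field $K_D$ is purely inseparable over $K$. A $K_v$-point embeds $K_D$ in $K_v$ over $K$. If $K_D\ne K$, there is $x\in K_D\setminus K$ with $x^p\in K\cap K_v^p=K^p$, so $x\in K$, a contradiction. Hence $K_D=K$ and the torsor has a $K$-point.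

(ii) In general let $G^0$ be the identity component, which is infinitesimal, and $K_1/K$ a finite Galois extension over which the \'etale group $G^{\mathrm{et}}=G/G^0$ is constant. Let $\xi\in\operatorname{Sha}_\omega(G)$. The image of $\xi|_{K_1}$ in $H^1(K_1,G^{\mathrm{et}})=\operatorname{Hom}(G_{K_1},G^{\mathrm{et}})$ kills almost all Frobenius elements, so it is zero, and $\xi|_{K_1}$ comes from some $\zeta\in H^1(K_1,G^0)$. Take a place $w$ of $K_1$ with $\xi_w=0$. Then $\zeta_w$ is the coboundary of a point of $G^{\mathrm{et}}(K_{1,w})=G^{\mathrm{et}}(K_1)$. Subtracting its global coboundary from $\zeta$ does not change the image $\xi|_{K_1}$ and makes $\zeta_w=0$. So $\zeta=0$ by (i) over $K_1$, and $\xi|_{K_1}=0$. Torsors trivialized by $K_1$ are classified by the finite group $H^1(\operatorname{Gal}(K_1/K),G(K_1))$.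
\end{proof}

\subsection{The norm formula}\label{sub:norm}
Fix a good place $v$. Write $\mathcal O=\mathcal O_v=k_v[[\pi]]$, $\mathfrak m=\pi\mathcal O$, $q=\#k_v$. Since $(\sum a_i\pi^i)^p=\sum a_i^p\pi^{pi}$ and $k_v$ is perfect, for $c\ge1$
\begin{equation}\label{eq:count}
\#(\mathfrak m\bmod\mathfrak m^c)=q^{c-1},\qquad\#(\{x^p:x\in\mathfrak m\}\bmod\mathfrak m^c)=q^{\lceil c/p\rceil-1}.
\end{equation}
Let $\Gamma$ be the formal group of $\mathcal A$ over $\mathcal O$ with coordinates $X=(X_1,\dots,X_g)$ and group law $+_\Gamma$. The set $\Gamma(\mathfrak m)=\mathfrak m^g$ with this law is the kernel of the surjective reduction map $A(K_v)\to\mathcal A(k_v)$. On the formal group $\Gamma^{(p)}$ of $\mathcal A^{(p)}$ we use the induced coordinates $Y$, for which $F(X)=X^p:=(X_1^p,\dots,X_g^p)$, and $V=(V_1(Y),\dots,V_g(Y))$ is a tuple of power series over $\mathcal O$ with $[p](X)=V(X^p)$. The subgroups $U^c=\Gamma(\mathfrak m^c)$ form a basis of neighborhoods of $0$ in $A(K_v)$. Their cosets in $\Gamma(\mathfrak m)$ are the coordinatewise residue classes modulo $\mathfrak m^c$: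 we have $x+_\Gamma u\equiv x$ for $u\in U^c$, and $x\equiv y$ implies $x-_\Gamma y\equiv y-_\Gamma y=0$.

\begin{remark}\label{rem:infinite}
By \eqref{eq:count}, $p\Gamma(\mathfrak m)=VF\Gamma(\mathfrak m)$ has at most $q^{g(\lceil c/p\rceil-1)}$ of the $q^{g(c-1)}$ classes modulo $U^c$, so it has infinite index in $\Gamma(\mathfrak m)$. It has finite index in $pA(K_v)$. Hence $\kappa_v=A(K_v)/p$ is infinite, and so is its finite-index subgroup $Z_v$.
\end{remark}

Let $L_v/K_v$ be a ramified $\mathbb Z/p$-extension with group $\langle\sigma\rangle$, maximal ideal $\mathfrak m_L$, normalized valuation $v_L$ and uniformizer $\pi_L$. Its \emph{break} is $t=v_L(\sigma\pi_L/\pi_L-1)\geq1$. Put $d=(p-1)(t+1)$. Then \cite[V \S3]{Serre}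
\begin{equation}\label{eq:trace}
\operatorname{Tr}(\mathfrak m_L^n)=\mathfrak m^{\lfloor(d+n)/p\rfloor}.
\end{equation}
Put $c_0=c_0(t)=\lfloor(d+1)/p\rfloor\ge1$, so that $\operatorname{Tr}(\mathfrak m_L)=\mathfrak m^{c_0}$ and $c_0(t)\to\infty$ with $t$. Every $t\ge1$ prime to $p$ is a break: for $y^p-y=\pi^{-t}$ we have $v_L(y)=-t$ and $\sigma y=y+1$, and a uniformizer $\pi_L=\pi^ay^b$ with $pa-tb=1$ has $\sigma\pi_L/\pi_L-1=(1+y^{-1})^b-1$ of valuation $t$, as $p\nmid b$.

For $x\in\Gamma(\mathfrak m_L)=\mathfrak m_L^g$ let $Nx$ be the norm in the group $A(L_v)$, and let $\operatorname{Nm}x$ and $\operatorname{Tr}x$ be the field norm and trace applied to each coordinate.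

\begin{lemma}\label{lem:norm}
There is a $g$-tuple $\Theta=X^{(0)}+(\text{terms of degree}\ge2)$ of power series over $\mathcal O$ in $p$ tuples of variables $X^{(0)},\dots,X^{(p-1)}$ such that for all $x\in\Gamma(\mathfrak m_L)$, with coordinatewise addition,
\begin{equation}\label{eq:norm}
Nx=V(\operatorname{Nm}x)+\operatorname{Tr}\Theta(x,\sigma x,\dots,\sigma^{p-1}x).
\end{equation}
Consequently
\begin{equation}\label{eq:normV}
N\Gamma(\mathfrak m_L)\subset V\Gamma^{(p)}(\mathfrak m)+U^{c_0},\qquad N_v\subset V_v+U^{c_0}.
\end{equation}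
\end{lemma}

\begin{proof}
The series $\Phi=X^{(0)}+_\Gamma\dots+_\Gamma X^{(p-1)}$ is invariant under the cyclic shift $\tau$ of the tuples. The monomials fixed by $\tau$ are the monomials in the coordinatewise product $\prod_iX^{(i)}$; since $p$ is prime, all other orbits have $p$ elements. Choose a representative in each of these orbits, taking $X^{(0)}_j$ for the linear ones. This gives $\Phi=\Psi(\prod_iX^{(i)})+\sum_{l=0}^{p-1}\tau^l\Theta$ with $\Theta$ as stated, because the linear part of $\Phi$ is $\sum_iX^{(i)}$. Setting all $X^{(i)}=X$ gives $[p](X)=\Psi(X^p)+p\,\Theta(X,\dots,X)=\Psi(X^p)$, so $\Psi=V$. Now substitute $X^{(i)}=\sigma^ix$; the shift becomes the action of $\sigma$, as the coefficients of $\Theta$ lie in $\mathcal O$.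

The trace term lies in $\operatorname{Tr}(\mathfrak m_L)^g=(\mathfrak m^{c_0})^g$, which gives the first inclusion in \eqref{eq:normV}. As the residue fields agree, any $x\in A(L_v)$ is $y+x_0$ with $y\in A(K_v)$ and $x_0\in\Gamma(\mathfrak m_L)$, and $Ny=py=VFy\in V_v$.
\end{proof}

\begin{example}\label{ex:formal}
The proof of \eqref{eq:norm} works for any commutative formal group law over $\mathcal O$ with $[p](X)=V(X^p)$. For the additive law, $V=0$ and $Nx=\operatorname{Tr}x$. For the multiplicative law $X+X'+XX'$ we have $[p](X)=(1+X)^p-1=X^p$, so $V(Y)=Y$; for $p=2$ the formula reads $(1+x)(1+\sigma x)-1=\operatorname{Nm}x+\operatorname{Tr}x$.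
\end{example}

\subsection{The auxiliary places}

\begin{proposition}\label{prop:wild}
Let $T$ be a finite set of good places with ramified $\mathbb Z/p$-extensions $L_v/K_v$ for $v\in T$, and $\Sigma$ a finite set of places. There are a finite set $T_{\mathrm{aux}}$ disjoint from $T\cup\Sigma$ and ramified $\mathbb Z/p$-extensions $L_v/K_v$ for $v\in T_{\mathrm{aux}}$ such that every $\mathbb Z/p$-extension $L/K$ with these completions at $T\cup T_{\mathrm{aux}}$ satisfies
\[ 2\dim\operatorname{Sha}(A_L)[p]\ge\sum_{v\in T}(\nu_v+\nu'_v)-C_A, \]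
where $C_A$ depends only on $A$, $K$ and $p$.
\end{proposition}

\begin{proof}
The group $A^{(p)}[V]$ is killed by $p=FV$. Let $\omega=\dim\operatorname{Sha}_\omega(A^{(p)}[V])$, finite by Lemma~\ref{lem:omega}. For each $\xi\in\mathcal Y_T$ with $F_*\xi\notin\operatorname{Sha}_\omega(A^{(p)}[V])$ choose a good place $v_\xi\notin T\cup\Sigma$ at which $F_*\xi$ is nonzero. As $v_\xi\notin T$, we have $\xi_{v_\xi}=\kappa(a_\xi)$ with $a_\xi\in A(K_{v_\xi})$. By \eqref{eq:FV}, $(F_*\xi)_{v_\xi}$ is the coboundary of $a_\xi$ for the lower row, so $a_\xi\notin V_{v_\xi}$. The group $V_v$ is compact, so $\bigcap_c(V_v+U^c)=V_v$. Do the same for $\mathcal Y'_T$, and let $T_{\mathrm{aux}}$ be the set of all chosen places. Since finitely many classes are involved, there is one $c$ with $a_\xi\notin V_{v_\xi}+U^c$ for all of them, for $A$ and for $A^\vee$. For $v\in T_{\mathrm{aux}}$ choose $L_v$ with a break $t$ such that $c_0(t)\ge c$.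

Let $L$ be as in the statement and $\xi\in\mathcal X_T$. Then $F_*\xi\in\operatorname{Sha}_\omega(A^{(p)}[V])$. Otherwise at $v=v_\xi$ we have $\kappa(a_\xi)\in Z_v=\kappa(N_v)$, so $a_\xi\in N_v+pA(K_v)=N_v\subset V_v+U^c$ by \eqref{eq:normV}, a contradiction. So $\dim F_*\mathcal X_T\le\omega$. Let $\mathcal X_T^0$ be the kernel of $F_*$ on $\mathcal X_T$. By the left square of \eqref{eq:FV}, the image in $H^1(K,A)$ of a class in $\mathcal X^0_T$ is killed by $F_*$. Hence $\mathcal X_T^0\to\bigoplus_{v\in T}H_v$ lands in $\bigoplus_{v\in T}\ker(F|H_v)$, of dimension $\sum_T\mu'_v$ by \eqref{eq:mu}. Its kernel lies in $\operatorname{Sel}_pA$. Therefore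
\[ \dim(\Lambda\cap W_T)\le\omega+\sum_{v\in T}\mu'_v+\dim\operatorname{Sel}_pA, \]
and the argument for $A^\vee$ gives $\dim(\Lambda'\cap W'_T)\le\omega'+\sum_T\mu_v+\dim\operatorname{Sel}_pA^\vee$. In Proposition~\ref{prop:basic} the $\mu$'s cancel, and the claim holds with $C_A=\omega+\omega'+\dim\operatorname{Sel}_pA+\dim\operatorname{Sel}_pA^\vee+r+r'$.
\end{proof}

It remains to make $\sum_T\nu_v$ large, that is, to find many points in the image of $V$ that are not norms. Call $A$ \emph{ordinary} if $\operatorname{Lie}(V)\colon\operatorname{Lie}A^{(p)}\to\operatorname{Lie}A$ is an isomorphism. Equivalently, the group $A^{(p)}[V]$, of order $p^{2g}/p^g=p^g$, is \'etale; equivalently, $\#A[p](\overline K)=\#A^{(p)}[V](\overline K)$ equals $p^g$. The last condition says that the divisible group $A(\overline K)[p^\infty]$ has corank $g$, which is invariant under isogeny. So $A^\vee$ is ordinary if $A$ is. In the ordinary case we use many places with $\nu_v\ge1$, in the other case a single place with a large break.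

\section{Ordinary abelian varieties}\label{sec:ordinary}

The model is the multiplicative law of Example~\ref{ex:formal}: there $V$ is the identity, and by local class field theory the norms have index $p$ in the principal units for every ramified $L_v$, whatever the break. To transfer this to $A$ we use places where the kernel of $F$ is $\mu_p^g$.

\begin{proposition}\label{prop:ordinary}
Let $A$ be ordinary. For infinitely many good places $v$ there is a ramified $\mathbb Z/p$-extension $L_v/K_v$ with $\nu_v\ge1$.
\end{proposition}

\begin{proof}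
\emph{The places.} The group $A^{\vee(p)}[V]$ is \'etale of order $p^g$ and killed by $p$; let $K_1$ be its splitting field. At all but finitely many $v$ the reduction is good and $\operatorname{Lie}(V)$ is an isomorphism over $\mathcal O_v$ for both $\mathcal A$ and $\mathcal A^\vee$, since its determinant is nonzero at the generic point; then $\mathcal A^{\vee(p)}[V]$ is finite \'etale over $\mathcal O_v$. Take such a $v$ that splits completely in $K_1$; there are infinitely many. Then $\mathcal A^{\vee(p)}[V]\cong(\mathbb Z/p)^g$ over $\mathcal O=\mathcal O_v$. Since $V_{A^\vee}=F^\vee$, its Cartier dual is $\mathcal A[F]$, so $\mathcal A[F]\cong\mu_p^g$. Also $V\colon\Gamma^{(p)}\to\Gamma$ is an isomorphism of formal groups over $\mathcal O$, its linear part being invertible.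

\emph{The extension.} Let $\kappa_F\colon A^{(p)}(K_v)\to H^1(K_v,A[F])=(K_v^*/K_v^{*p})^g$ be the connecting map of $F$, with kernel $FA(K_v)$. It factors through $\mathcal A^{(p)}(\mathcal O)\to H^1(\mathcal O,\mu_p^g)=(\mathcal O^*/\mathcal O^{*p})^g$, so its components are unit classes. As $F$ is injective on $k_v$-points, $FA(K_v)\cap\Gamma^{(p)}(\mathfrak m)=F\Gamma(\mathfrak m)$, the set of vectors of $p$-th powers. By \eqref{eq:count} this subgroup has infinite index in $\Gamma^{(p)}(\mathfrak m)$. So for some $i$ the $i$-th component of $\kappa_F(\Gamma^{(p)}(\mathfrak m))$ is infinite. The equation $Vb=Nx$ determines $b$ only up to the finite group $M=A^{(p)}[V](K_v)$, so we choose $b\in\Gamma^{(p)}(\mathfrak m)$ with $\kappa_F(b)_i\notin\kappa_F(M)_i$. By local class field theory $H^1(K_v,\mathbb Z/p)$ is the dual of the profinite group $K_v^*/K_v^{*p}$, and the finite subgroup $\kappa_F(M)_i$ is closed. So there is a character $\chi$ that kills $\kappa_F(M)_i$ and not $\kappa_F(b)_i$. It is nontrivial on a unit, hence ramified. Let $L_v$ be its field; $\chi$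 kills $\operatorname{Nm}L_v^*$.

\emph{The point $Vb$ is not a norm.} Suppose $Vb=Nx$ with $x\in A(L_v)$. Write $x=y+Vb_0$ with $y\in A(K_v)$ and $b_0\in\Gamma^{(p)}(\mathfrak m_L)$. Then $Vb=py+V(Nb_0)=V(Fy+Nb_0)$, so $b=Fy+Nb_0+m$ with $m\in M$, and $\kappa_F(b)=\kappa_F(Nb_0)+\kappa_F(m)$. Let $\kappa_{F,L}$ be the connecting map over $L_v$. The classes $\kappa_F(Nb_0)$ and $\operatorname{Nm}\kappa_{F,L}(b_0)$ have the same image $\sum_l\sigma^l\kappa_{F,L}(b_0)$ in $(L_v^*/L_v^{*p})^g$. The map $K_v^*/K_v^{*p}\to L_v^*/L_v^{*p}$ is injective because $L_v/K_v$ is separable. So $\kappa_F(Nb_0)_i$ is a norm, and $\chi(\kappa_F(b)_i)=0$, a contradiction. Thus $Vb\in V_v\setminus N_v$.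
\end{proof}

\section{Non-ordinary abelian varieties}\label{sec:nonordinary}

Let $r_0<g$ be the rank of $\operatorname{Lie}(V)$ over $K$. For a good place $v$ and a ramified $L_v/K_v$ with break $t$ put, in the notation of \S\ref{sub:norm},
\[ \widehat V=V\Gamma^{(p)}(\mathfrak m),\qquad\widehat N=N\Gamma(\mathfrak m_L),\qquad\gamma(c)=\dim\Gamma(\mathfrak m)/(\widehat V+U^c). \]
Both $\widehat V$ and $\widehat N$ are compact subgroups of $\Gamma(\mathfrak m)$ that contain $p\Gamma(\mathfrak m)$. The function $\gamma$ is nondecreasing and does not depend on $L_v$. The plan comes from \eqref{eq:norm}. Just above level $c_0$ the trace term fills everything, so $\widehat V+\widehat N$ contains $U^{c_0+2}$. On the other hand a norm $Nx$ of level $c_0$ forces $x$ to be small, which pushes the trace term down to a level $c_2$ exceeding $c_0$ by a fixed proportion; so modulo $U^{c_2}$ the group $\widehat N$ is no larger than $\widehat V$. The gap between the two levels is measured by $\gamma$, which grows because $A$ is not ordinary.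

\begin{lemma}\label{lem:place}
There is an integer $m\ge1$ such that all but finitely many places $v$ are good and have the following properties.
\begin{enumerate}
\item[(a)] The cokernel of $\operatorname{Lie}(V)$ over $\mathcal O_v$ is free of rank $g-r_0$.
\item[(b)] If $b\in\Gamma^{(p)}(\mathfrak m)$ and $V(b)\in U^c$, then $b\in\Gamma^{(p)}(\mathfrak m^{\lceil c/m\rceil})$.
\end{enumerate}
\end{lemma}

\begin{proof}
Over a dense open subset $\mathcal U$ of the curve with function field $K$, the variety $A$ extends to an abelian scheme $\mathcal A$, the cokernel of $\operatorname{Lie}(V)$ is locally free of rank $g-r_0$, and $\mathcal G=\mathcal A^{(p)}[V]$ is finite flat. Let $G$ be the generic fiber of $\mathcal G$ and $\mathcal G^0$ the schematic closure of $G^0$ in $\mathcal G$, a finite flat closed subgroup. The quotient $\mathcal G/\mathcal G^0$ is finite flat with \'etale generic fiber, so it is \'etale after shrinking $\mathcal U$. Some iterate $F^h$ of the relative Frobenius kills the infinitesimal group $G^0$, hence kills $\mathcal G^0$ by flatness; so $\mathcal G^0$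 has infinitesimal fibers. Put $m=p^h$ and fix $v\in\mathcal U$. Over $\mathcal O$ the group $\mathcal G^0$ is connected, and it is open and closed in $\mathcal G$ as the kernel of a map to a finite \'etale group. So it is the connected component of the origin. Its ring is the completed local ring of $\mathcal G=\ker V$ at the origin of the special fiber, namely $\mathcal O[[Y]]/(V_1,\dots,V_g)$. That $F^h$ kills $\mathcal G^0$ means $Y_i^m=\sum_ja_{ij}(Y)V_j(Y)$ with $a_{ij}\in\mathcal O[[Y]]$. If $V(b)\in U^c$, then $b_i^m\in\mathfrak m^c$ for all $i$, which is (b).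
\end{proof}

Fix a place $v$ as in Lemma~\ref{lem:place}.

\begin{lemma}\label{lem:growth}
$\gamma(c)\ge(c-1)/2$ for all $c\geq1$.
\end{lemma}

\begin{proof}
The groups $U^c$ and $\widehat V$ do not depend on the coordinates over $\mathcal O$, so for this proof we choose new ones. By Lemma~\ref{lem:place}(a) the image of $\operatorname{Lie}(V)$ is a direct summand of rank $r_0$, so after linear changes of $X$ and $Y$ its matrix is $D=\operatorname{diag}(1_{r_0},0)$. Replace $Y_i$ by $V_i(Y)$ for $i\le r_0$; then $V_i(Y)=Y_i$ for $i\le r_0$. The invariant differentials of $\Gamma$ have an $\mathcal O$-basis given by the entries of $\Omega(X)\,dX$, for a matrix of power series with $\Omega(0)=1$; let $\widetilde\Omega(Y)$ be the matrix for $\Gamma^{(p)}$. A homomorphism pulls invariant differentials back to invariant differentials, so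
\[ \Omega(V(Y))\cdot(\partial V_j/\partial Y_i)_{j,i}=D_1\cdot\widetilde\Omega(Y) \]
with a constant matrix $D_1$, and $Y=0$ gives $D_1=D$. As $\Omega$ and $\widetilde\Omega$ are invertible, the Jacobian matrix has rank $r_0$ over the fraction field of $\mathcal O[[Y]]$. Its first $r_0$ rows form $(1_{r_0}\,|\,0)$, so every row is a combination of these, and $\partial V_j/\partial Y_i=0$ for all $j$ and all $i>r_0$. In characteristic $p$ this says that $V$ is a power series in $Y_1,\dots,Y_{r_0},Y_{r_0+1}^p,\dots,Y_g^p$. By \eqref{eq:count}, $\widehat V$ has at most $q^{r_0(c-1)+(g-r_0)(\lceil c/p\rceil-1)}$ classes modulo $U^c$, out of $q^{g(c-1)}$. Since $r_0<g$ and $\lceil c/p\rceil\le(c+p-1)/p$,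
\[ \gamma(c)\ge(g-r_0)(c-\lceil c/p\rceil)\ge(p-1)(c-1)/p\ge(c-1)/2 . \qedhere \]
\end{proof}

\begin{lemma}\label{lem:gap}
Let $L_v$ have break $t$, and put $c_1=c_0+2$, $n=\lceil c_0/m\rceil$, $c_2=\lfloor(d+n)/p\rfloor$. Then
\[ \nu_v\ge\gamma(c_2)-\gamma(c_1)-\dim\mathcal A(k_v)[p]. \]
\end{lemma}

\begin{proof}
\emph{Step 1: $U^{c_1}\subset\widehat V+\widehat N$.} Let $e\ge c_1$, $z\in(\mathfrak m^e)^g$ and $n_e=pe-d$. Since $pc_0\ge d+2-p$, we have $n_e\ge p+2$. By \eqref{eq:trace}, $\operatorname{Tr}(\mathfrak m_L^{n_e})=\mathfrak m^e$, so there is $x\in(\mathfrak m_L^{n_e})^g$ with $\operatorname{Tr}x=z$. In \eqref{eq:norm} the terms of $\Theta$ of degree at least $2$ contribute to $\operatorname{Tr}(\mathfrak m_L^{2n_e})\subset\mathfrak m^{e+1}$, because $(d+2n_e)/p=e+n_e/p\ge e+1$. So $Nx=w+u$ coordinatewise, with $w=V(\operatorname{Nm}x)\in\widehat V$ and $u\equiv z\bmod\mathfrak m^{e+1}$. The series $(w+u)-_\Gamma w$ has linear part $u$ and vanishes for $u=0$, so its other monomials have degree at least $2$ and involve $u$; they take values in $\mathfrak m^{e+1}$.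 Hence $Nx-_\Gamma w\equiv z\bmod\mathfrak m^{e+1}$, and $U^e\subset\widehat V+\widehat N+U^{e+1}$. By induction $U^{c_1}\subset\widehat V+\widehat N+U^e$ for all $e$, and the intersection over $e$ is the compact group $\widehat V+\widehat N$. Thus $\dim\Gamma(\mathfrak m)/(\widehat V+\widehat N)\le\gamma(c_1)$.

\emph{Step 2: $|\widehat N\bmod U^{c_2}|\le|\widehat V\bmod U^{c_2}|$.} Note that $c_2\ge c_0$ as $n\ge1$. By \eqref{eq:normV}, $\widehat N\bmod U^{c_0}\subset\widehat V\bmod U^{c_0}$. Let $x\in\Gamma(\mathfrak m_L)$ have $Nx\in U^{c_0}$. By \eqref{eq:norm}, $V(\operatorname{Nm}x)\in U^{c_0}$, so $\operatorname{Nm}x_i\in\mathfrak m^n$ by Lemma~\ref{lem:place}(b), and $x_i\in\mathfrak m_L^n$ because $L_v/K_v$ is totally ramified. Then the trace term of \eqref{eq:norm} lies in $\operatorname{Tr}(\mathfrak m_L^n)=\mathfrak m^{c_2}$, so $Nx$ is congruent modulo $U^{c_2}$ to $V(\operatorname{Nm}x)\in\widehat V\cap U^{c_0}$. Therefore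
\begin{align*}
|\widehat N\bmod U^{c_2}|&=|\widehat N\bmod U^{c_0}|\cdot|(\widehat N\cap U^{c_0})\bmod U^{c_2}|\\
&\le|\widehat V\bmod U^{c_0}|\cdot|(\widehat V\cap U^{c_0})\bmod U^{c_2}|=|\widehat V\bmod U^{c_2}|,
\end{align*}
and $\dim\Gamma(\mathfrak m)/\widehat N\ge\dim\Gamma(\mathfrak m)/(\widehat N+U^{c_2})\ge\gamma(c_2)$.

\emph{Step 3: from $\Gamma$ to $A$.} Write $x\in A(L_v)$ as $y+x_0$ with $y\in A(K_v)$, $x_0\in\Gamma(\mathfrak m_L)$, and let $\bar y\in\mathcal A(k_v)$ be the reduction of $y$. Then $Nx=py+Nx_0$ lies in $\Gamma(\mathfrak m)$ if and only if $p\bar y=0$. Modulo $\widehat N\supset p\Gamma(\mathfrak m)$ the class of $py$ depends only on $\bar y$. So $(N_v\cap\Gamma(\mathfrak m))/\widehat N$ is a quotient of $\mathcal A(k_v)[p]$; in particular $\widehat N$ has finite index in $\Gamma(\mathfrak m)$. Hence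
\[ \nu_v=\dim V_v/(V_v\cap N_v)\ge\dim\widehat V/(\widehat V\cap N_v)\ge\dim\widehat V/(\widehat V\cap\widehat N)-\dim\mathcal A(k_v)[p], \]
and $\dim\widehat V/(\widehat V\cap\widehat N)=\dim(\widehat V+\widehat N)/\widehat N\ge\gamma(c_2)-\gamma(c_1)$ by Steps 1 and 2.
\end{proof}

\begin{example}
Let $A$ be a non-ordinary elliptic curve, so $g=1$ and $r_0=0$. By the proof of Lemma~\ref{lem:growth}, $V(Y)=V^\flat(Y^p)$ for a series $V^\flat$. The group $G$ has order $p$ and is not \'etale, so $G=G^0$ and $\mathcal O[[Y]]/(V)$ is free of rank $p$ over $\mathcal O$. Reducing modulo $\mathfrak m$ shows that the linear coefficient of $V^\flat$ is a unit. Then $V^\flat$ permutes $\mathfrak m/\mathfrak m^c$, and \eqref{eq:count} gives $\gamma(c)=[k_v:\mathbb F_p](c-\lceil c/p\rceil)$ exactly. So $\gamma(c_2)-\gamma(c_1)\ge(1-1/p)(c_2-c_1)-1$ when $c_2\ge c_1$, and this tends to infinity with $t$ by \eqref{eq:c2} below. The two properties of $V$ used above are both needed for this method: in the ordinary case $\widehat V=\Gamma(\mathfrak m)$ at almost all places and $\gamma=0$;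 for the additive law, where Lemma~\ref{lem:place}(b) fails, $\widehat V=0$ and no point of $\widehat V$ fails to be a norm.
\end{example}

In general we have only a lower bound for $\gamma$, which does not control a given difference $\gamma(c_2)-\gamma(c_1)$. It does show that these differences cannot all be small.

\begin{proposition}\label{prop:nonordinary}
Let $A$ be non-ordinary and $v$ as in Lemma~\ref{lem:place}. Then $\nu_v$ is unbounded as $L_v$ ranges over the ramified $\mathbb Z/p$-extensions of $K_v$.
\end{proposition}

\begin{proof}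
If not, Lemma~\ref{lem:gap} gives a constant $\beta_0$ with $\gamma(c_2(t))\le\gamma(c_1(t))+\beta_0$ for all $t\geq1$ prime to $p$. From $c_2\ge c_0+\lfloor(n-1)/p\rfloor\ge c_0+n/p-2$, $n\ge c_0/m$ and $pm\ge2$ we get
\begin{equation}\label{eq:c2}
c_2\ge\Big(1+\frac1{pm}\Big)(c_1-2)-2\ge\Big(1+\frac1{pm}\Big)c_1-5 .
\end{equation}
Consecutive integers prime to $p$ differ by at most $2$, and $2(p-1)/p<2$, so along them $c_1(t)$ is nondecreasing with jumps of at most $2$. Choose $t_0$ prime to $p$ with $c_1(t_0)\ge12pm$. Given $t_j$ with $c_1(t_j)\ge12pm$, we have $c_1(t_j)\le c_2(t_j)$ by \eqref{eq:c2}; let $t_{j+1}\ge t_j$ be the largest $t$ prime to $p$ with $c_1(t)\le c_2(t_j)$. The next integer prime to $p$ has $c_1\ge c_2(t_j)+1$, so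
\[ c_1(t_{j+1})\ge c_2(t_j)-1\ge\Big(1+\frac1{pm}\Big)c_1(t_j)-6\ge\Big(1+\frac1{2pm}\Big)c_1(t_j). \]
On the other hand $\gamma(c_1(t_{j+1}))\le\gamma(c_2(t_j))\le\gamma(c_1(t_j))+\beta_0$. So $c_1(t_j)$ grows exponentially in $j$ while $\gamma(c_1(t_j))\le\gamma(c_1(t_0))+j\beta_0$. This contradicts Lemma~\ref{lem:growth}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:forcing} for $\operatorname{char}K=p$]
Let $C_A$ be the constant of Proposition~\ref{prop:wild}. If $A$ is ordinary, let $T$ be a nonempty set of at least $2\beta+C_A$ places outside $\Sigma$ as in Proposition~\ref{prop:ordinary}, with the extensions given there. If $A$ is not ordinary, let $T=\{v\}$ with $v\notin\Sigma$ as in Lemma~\ref{lem:place}, and choose $L_v$ with $\nu_v\ge2\beta+C_A$ by Proposition~\ref{prop:nonordinary}. In both cases $\sum_T(\nu_v+\nu'_v)-C_A\ge2\beta$. Apply Proposition~\ref{prop:wild} and put $S=T\cup T_{\mathrm{aux}}$.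
\end{proof}

Together with the case $\operatorname{char}K\ne p$ in Section~\ref{sec:tame}, this proves Proposition~\ref{prop:forcing}, and with it Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Ces14}
Kestutis \v{C}esnavi\v{c}ius, \emph{$p$-Selmer growth in extensions of degree $p$}, arXiv:1408.1151 (2014).

\bibitem{Ces15}
Kestutis \v{C}esnavi\v{c}ius, \emph{Poitou--Tate without restrictions on the order}, Math. Res. Lett. 22 (2015).

\bibitem{GT07}
Gonz\'alez-Avil\'es and Tan, Math. Res. Lett. 14 (2007).

\bibitem{Mil70}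
Milne, Bull. LMS 2 (1970).

\bibitem{ADT}
Milne, \emph{Arithmetic Duality Theorems}.

\bibitem{Serre}
Serre, \emph{Local Fields}.

\end{thebibliography}
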